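\title{Centralizers of finite $p$-subgroups in locally finite groups and the realizability of fusion systems}

\begin{abstract}
A locally finite group is $p$-artinian if its $p$-subgroups satisfy the minimal condition, and strongly $p$-artinian if in addition the centralizers of its finite $p$-subgroups satisfy the descending chain condition. We prove that a locally finite $p$-artinian group without nontrivial normal $p'$-subgroups is strongly $p$-artinian, and we deduce that a saturated fusion system over a discrete $p$-toral group that is realized by a locally finite $p$-artinian group is also realized by a strongly $p$-artinian one. This disproves both parts of a conjecture posed by Broto, Levi and Oliver. The proof uses the classification of finite simple groups and the classification of simple locally finite linear groups. Its key step is that a divisible abelian group of automorphisms of a simple locally finite $p$-artinian group consists of inner automorphisms.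
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Fix a prime $p$. A group is \emph{locally finite} if each of its finitely generated subgroups is finite, and \emph{artinian} if every strictly descending chain of its subgroups is finite. A \emph{$p$-element} is an element of $p$-power order, a \emph{$p$-group} is a group all of whose elements are $p$-elements, and a \emph{$p'$-group} is a group all of whose elements have finite order prime to $p$. A product of normal $p$-subgroups is a normal $p$-subgroup, and a product of normal $p'$-subgroups is a normal $p'$-subgroup: for two factors use $AB/B\cong A/(A\cap B)$, and each element of a product lies in a finite subproduct. So a group $G$ has a largest normal $p$-subgroup $O_p(G)$ and a largest normal $p'$-subgroup $O_{p'}(G)$. A locally finite group $G$ is \emph{$p'$-reduced} if $O_{p'}(G)=1$.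

A \emph{discrete $p$-torus} is a direct product of finitely many copies of $\mathbb Z/p^\infty$, the group of all complex roots of unity of $p$-power order. A \emph{discrete $p$-toral group} is a group with a normal discrete $p$-torus whose quotient is a finite $p$-group. For an abelian $p$-group $T$ we put $\Omega_n(T)=\{t\in T: t^{p^n}=1\}$; if $T\cong\mathbb Z/p^\infty$, then the $\Omega_n(T)$ are cyclic of order $p^n$ and are the only proper subgroups of $T$.

\begin{definition}
A group $G$ is \emph{locally finite $p$-artinian}, or an \emph{LFA group} for short, if
\begin{itemize}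
\item[(i)] $G$ is locally finite, and
\item[(ii)] every $p$-subgroup of $G$ is artinian.
\end{itemize}
It is \emph{locally finite, strongly $p$-artinian} if in addition
\begin{itemize}
\item[(iii)] every strictly descending chain $C_G(P_1)>C_G(P_2)>\cdots$ of centralizers of finite $p$-subgroups $P_i\le G$ is finite.
\end{itemize}
\end{definition}

Let $G$ be an LFA group. A \emph{weakly Sylow $p$-subgroup} of $G$ is a $p$-subgroup $S$ that contains a $G$-conjugate of every finite $p$-subgroup of $G$. For such an $S$, the fusion system $\overline{\mathcal F}_S(G)$ is the category whose objects are the subgroups of $S$ and whose morphisms $P\to Q$ are the injective homomorphisms $\varphi$ such that, for each finite subgroup $R\le P$, the restriction $\varphi|_R$ is conjugation by some element of $G$. An isomorphism of fusion systems over $S$ and $S'$ is a group isomorphism $\alpha\colon S\to S'$ such that $\varphi\mapsto\alpha\varphi\alpha^{-1}$ is a bijection between the morphisms. The following three facts belong to the setting in which the problem is posed \cite{BLO}, and we use them without proof.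
\begin{itemize}
\item[(F1)] Every $p$-subgroup of an LFA group is discrete $p$-toral.
\item[(F2)] Every LFA group has a weakly Sylow $p$-subgroup.
\item[(F3)] $\overline{\mathcal F}_S(G)$ is a saturated fusion system over $S$, and up to isomorphism it does not depend on the choice of $S$.
\end{itemize}
The axioms of saturation play no part in our proofs. A saturated fusion system over a discrete $p$-toral group is \emph{LF-realizable} if it is isomorphic to $\overline{\mathcal F}_S(G)$ for some LFA group $G$ and some weakly Sylow $p$-subgroup $S$ of $G$, and \emph{LFS-realizable} if the same holds with $G$ locally finite, strongly $p$-artinian.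

For a finite group all three conditions hold, $S$ is a Sylow $p$-subgroup, and $\overline{\mathcal F}_S(G)$ records conjugacy in $G$ between subgroups of $S$. For an infinite group the role of (iii) is as follows. An infinite $p$-subgroup $Q$ is a union of finite subgroups $Q_1\le Q_2\le\cdots$. A morphism defined on $Q$ is conjugation by some $g_i$ on $Q_i$, and $g_i$ is determined up to $C_G(Q_i)$. If these centralizers are eventually constant, a single element serves for all $i$; the same argument shows that the maximal $p$-subgroups of $G$ are conjugate (Lemma~\ref{lem:sylow}). So (iii) is the condition under which Sylow theory passes from finite to infinite $p$-subgroups. It can fail.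

\begin{example}\label{ex:first}
Let $q\ne p$ be a prime, $k=\overline{\mathbb F}_q$, and let $T\cong\mathbb Z/p^\infty$ be the group of $p$-power roots of unity in $k$. Let $V=\bigoplus_{n\ge0}ke_n$, let $t\in T$ act on $ke_n$ as multiplication by $t^{p^n}$, and put $G=V\rtimes T$ and $T_m=\Omega_m(T)$.

Finitely many elements of $G$ lie in a finite subgroup $\bigl(\bigoplus_{n\le N}k'e_n\bigr)\rtimes T_m$, where $k'$ is a finite subfield containing $T_m$; so $G$ is locally finite. A $p$-subgroup meets $V$ trivially, so it embeds in $G/V\cong T$. Hence $G$ is an LFA group, and $O_{p'}(G)=V\ne1$. The group $T_m$ acts trivially on $ke_n$ if $n\ge m$ and without nonzero fixed vectors if $n<m$. Therefore $C_V(T_m)=\bigoplus_{n\ge m}ke_n$, and the chain $C_G(T_m)=C_V(T_m)\,T$ is strictly descending. Condition (iii) fails.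

The conjugacy of maximal $p$-subgroups fails with it. Put $v_m=e_0+\dots+e_{m-1}$. Since $e_m$ centralizes $T_m$, the conjugates $T_m^{\,v_m}$ form an increasing chain, and their union $T'$ maps onto $G/V$; so $T$ and $T'$ are both maximal $p$-subgroups. If they were conjugate, then $T'=T^v$ with $v\in V$, and $v-v_m$ would normalize $T_m$ for every $m$. It would then centralize $T_m$, because $[T_m,v-v_m]\le T_m\cap V=1$. So every coordinate of $v$ would be $1$, which is impossible.

The fusion system sees none of this. The subgroup $T$ is weakly Sylow: a finite $p$-subgroup $P$ satisfies $PV=T_mV$ for some $m$, so $P$ and $T_m$ are Sylow subgroups of the finite group $\langle P,T_m\rangle$. As $G/V$ is abelian, a conjugation that maps a subgroup of $T$ into $T$ is the inclusion. So $\overline{\mathcal F}_T(G)=\overline{\mathcal F}_T(T)$, which is LFS-realizable.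
\end{example}

In this example the infinite chain lives inside $O_{p'}(G)$. It is natural to ask whether it can live anywhere else, and whether it can then leave a trace in the fusion system. The following conjecture, posed in \cite{BLO}, predicts that both happen.

\begin{quote}
\textbf{Conjecture.} There are $p'$-reduced locally finite $p$-artinian groups that are not locally finite, strongly $p$-artinian groups, and there are fusion systems that are LF-realizable but not LFS-realizable.
\end{quote}

There is reason to expect this, since a $p'$-reduced group $G$ has other places for a long chain. Suppose that $G$ has a simple normal subgroup $L$ such as $PSL_2(K)$ with $K$ an infinite subfield of $\overline{\mathbb F}_q$. A subgroup $T\cong\mathbb Z/p^\infty$ might act on $L$ by outer automorphisms, with ever smaller groups of fixed points. Or $G/L$ might be an infinite $p'$-group of field automorphisms, of which a smaller and smaller part centralizes a growing chain of finite subgroups of $L$. The second mechanism does occur for finite subgroups generated by $p$-elements (Section~\ref{sec:second}). For finite $p$-subgroups neither mechanism works,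 and the conjecture is false in both of its parts.

\begin{theorem}\label{thm:A}
Let $G$ be a locally finite $p$-artinian group with no nontrivial normal $p'$-subgroup. Then $G$ is locally finite, strongly $p$-artinian.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $G$ be a locally finite $p$-artinian group, $S\le G$ a weakly Sylow $p$-subgroup, and $K=O_{p'}(G)$. Then $G/K$ is locally finite, strongly $p$-artinian, $SK/K\cong S$ is weakly Sylow in $G/K$, and $\overline{\mathcal F}_S(G)\cong\overline{\mathcal F}_{SK/K}(G/K)$. Hence a saturated fusion system is LF-realizable if and only if it is LFS-realizable.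
\end{theorem}

Theorem~\ref{thm:A} refutes the first part of the conjecture and Theorem~\ref{thm:B} the second. The next result is not needed for this; it locates the failure of (iii) in general, lists consequences, and shows that Theorem~\ref{thm:A} is sharp in two respects.

\begin{theorem}\label{thm:C}
Let $G$ be a locally finite $p$-artinian group and $K=O_{p'}(G)$.
\begin{itemize}
\item[(1)] $G$ is strongly $p$-artinian if and only if for every subgroup $T\cong\mathbb Z/p^\infty$ of $G$ the chain $C_K(\Omega_1(T))\ge C_K(\Omega_2(T))\ge\cdots$ stabilizes.
\item[(2)] Suppose $K=1$. Then every $p$-subgroup $P\le G$ has a finite subgroup $P_0$ with $C_G(P_0)=C_G(P)$; all maximal $p$-subgroups of $G$ are conjugate, and they are exactly the weakly Sylow $p$-subgroups; and every morphism of $\overline{\mathcal F}_S(G)$ is conjugation by a single element of $G$.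
\item[(3)] The hypothesis ``no nontrivial normal $p'$-subgroup'' cannot be dropped in Theorem~\ref{thm:A}. Also, in condition \textup{(iii)} of its conclusion, ``finite $p$-subgroups'' cannot be replaced by ``finite subgroups generated by $p$-elements''.
\end{itemize}
\end{theorem}

The proof of Theorem~\ref{thm:A} has four steps. First, (iii) needs to be tested only on the chains $C_G(\Omega_n(T))$ with $T\cong\mathbb Z/p^\infty$ (Section~\ref{sec:chains}). Second, every such $T$ lies in a normal subgroup $F$ that is an extension of $O_p(G)$ by finitely many simple groups (Section~\ref{sec:F}); this rests on the fact that divisible groups act on simple LFA groups by inner automorphisms (Section~\ref{sec:aut}). Third, $F$ satisfies (iii), because simple LFA groups are linear (Section~\ref{sec:linear}). Fourth, a Frattini argument controls the part of the chain outside $F$ (Section~\ref{sec:A}). The second and third steps use the classification of finite simple groups and the classification of simple locally finite linear groups; these and the other published inputs are stated where they are used. Theorem~\ref{thm:B} and parts (1) and (2) of Theorem~\ref{thm:C}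 follow in Section~\ref{sec:B}. The first assertion of part (3) is Example~\ref{ex:first}, and the second is proved in Section~\ref{sec:second}.

\section{Two tools and a model case}\label{sec:model}

We write $x^g=g^{-1}xg$ and $[x,y]=x^{-1}y^{-1}xy$. A descending chain \emph{stabilizes} if it is eventually constant. Two elementary facts are used throughout. The first splits a chain along a normal subgroup. The second is the reason why $\mathbb Z/p^\infty$ cannot act in interesting ways.

\begin{lemma}\label{lem:split}
Let $X\trianglelefteq G$ and let $A_1\ge A_2\ge\cdots$ be subgroups of $G$. If the chains $A_n\cap X$ and $A_nX$ stabilize, then so does $A_n$.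
\end{lemma}

\begin{proof}
If $A\ge B$, $A\cap X=B\cap X$ and $AX=BX$, then $A=A\cap BX=B(A\cap X)=B(B\cap X)=B$ by Dedekind's modular law.
\end{proof}

An abelian group $D$ is \emph{divisible} if $D=\{d^N:d\in D\}$ for all $N\ge1$. Quotients of divisible groups are divisible, and discrete $p$-tori are divisible. A group is \emph{residually finite} if each nontrivial element survives in some finite quotient; finite and profinite groups are residually finite.

\begin{lemma}\label{lem:div}
Every homomorphism from a divisible abelian group to a residually finite group is trivial. In particular a divisible abelian group has no proper subgroup of finite index, and it acts trivially on every finite set.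
\end{lemma}

\begin{proof}
The image in a finite quotient of order $N$ consists of $N$-th powers, so it is trivial.
\end{proof}

A field is \emph{locally finite} if it is algebraic over a finite field. Every element then lies in a finite subfield, and a subfield with $s$ elements is the set of roots of $X^s-X$, so it is invariant under all automorphisms.

The last three steps of the proof are visible in the following case. Let $K$ be a locally finite field of characteristic $q\neq p$ that contains a group $\mu\cong\mathbb Z/p^\infty$ of roots of unity. Let $L=PSL_2(K)$, let $A$ be a torsion subgroup of $\operatorname{Aut}(K)$, acting on matrix entries, and let $G=L\rtimes A$. The quotient $G/L\cong A$ need not be artinian. For example, let $q\equiv1\pmod p$, let $\ell_1,\ell_2,\dots$ be distinct primes different from $p$, and let $K$ be the union of the fields of degree $p^j\ell_1\cdots\ell_j$ over $\mathbb F_q$. The order of $q$ modulo $p^n$ is a power of $p$, so $K$ contains all $p$-power roots of unity; and $\operatorname{Aut}(K)\cong\mathbb Z_p\times\prod_i\mathbb Z/\ell_i$ contains $A=\bigoplus_i\mathbb Z/\ell_i$.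

\emph{Every subgroup of $G$ isomorphic to $\mathbb Z/p^\infty$ lies in $L$.} A nontrivial automorphism of $K$ restricts nontrivially to some finite subfield. So $\operatorname{Aut}(K)$ is residually finite, and by Lemma~\ref{lem:div} the image of the subgroup in $G/L$ is trivial.

Now let $T\cong\mathbb Z/p^\infty$ be the image in $L$ of the group of matrices $d_t=\operatorname{diag}(t,t^{-1})$, $t\in\mu$, and let $T_n=\Omega_n(T)$.

\emph{The chain $C_L(T_n)$ stabilizes.} Take $t\in\mu$ with $t^4\ne1$ and $n$ so large that $T_n$ contains the image of $d_t$. If $g\in SL_2(K)$ represents an element of $C_L(T_n)$, then $gd_tg^{-1}=\pm d_t$. If $-1\ne1$ in $K$, the matrices $d_t$ and $-d_t$ have different eigenvalues, since $t\ne-t$ and $t\neq-t^{-1}$. So $g$ commutes with $d_t$, and $g$ is diagonal because $t\ne t^{-1}$. Thus $C_L(T_n)$ is the image of the diagonal group for all large $n$.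

\emph{The chain $L\,C_G(T_n)$ stabilizes.} The group $A$ acts on $\mu$ through a torsion subgroup of $\operatorname{Aut}(\mu)=\mathbb Z_p^\times$, and such a subgroup is finite (Lemma~\ref{lem:toral}(a) below). So the kernel $A_1$ of this action has finite index in $A$. It centralizes $T$. Hence all terms of the chain contain $LA_1$, which has finite index in $G$.

By Lemma~\ref{lem:split} with $X=L$, the chain $C_G(T_n)$ stabilizes. The point is that $G/L$ may be large, but almost all of it is covered by the centralizer of the whole of $T$, so it cannot contribute to the chain. In the general case $L$ is replaced by the subgroup $F$, the first step becomes Proposition~\ref{prop:inner}, the matrix computation becomes Lemma~\ref{lem:linear}, and $LA_1$ becomes $F\,C_G(S)$ for a maximal $p$-subgroup $S$ of $F$.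

\section{Discrete $p$-toral groups and chains of centralizers}\label{sec:chains}

The class of artinian groups is closed under subgroups and quotients, and under extensions by Lemma~\ref{lem:split}. Subgroups of LFA groups are LFA groups. A discrete $p$-toral group $B$ is countable, locally finite and artinian, so by (F1) its subgroups and quotients are discrete $p$-toral. Let $B_0$ be a normal discrete $p$-torus of finite index in $B$. A subgroup $D\le B$ without proper subgroups of finite index lies in $B_0$, since $D\cap B_0$ has finite index in $D$. So $B_0$ is the largest divisible subgroup of $B$; it is characteristic, and we call it the \emph{torus} of $B$. A discrete $p$-toral group of finite exponent has trivial torus, so it is finite. A nontrivial discrete $p$-toral group has nontrivial center: if $B_0\ne1$, the finite $p$-group $B/B_0$ has nontrivial fixed points on the finite $p$-group $\Omega_1(B_0)$, and these are central in $B$.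

\begin{lemma}\label{lem:quot}
Let $G$ be an LFA group and $N\trianglelefteq G$. Every countable $p$-subgroup of $G/N$ is the image of a $p$-subgroup of $G$, every finite one is the image of a finite one, and $G/N$ is an LFA group.
\end{lemma}

\begin{proof}
The group $G/N$ is locally finite. Let $Q/N$ be a countable $p$-subgroup, and write it as the union of finite subgroups $Q_1/N\le Q_2/N\le\cdots$. Let $F_i$ be generated by $F_{i-1}$ (with $F_0=1$) and by coset representatives of $N$ in $Q_i$. Then the $F_i$ are finite and increasing, and $F_iN=Q_i$. Choose Sylow $p$-subgroups $P_i$ of $F_i$ with $P_i\le P_{i+1}$. Since $F_i/(F_i\cap N)\cong Q_i/N$ is a $p$-group, $F_i=P_i(F_i\cap N)$, so $P_iN=Q_i$. The $p$-group $P=\bigcup P_i$ satisfies $PN=Q$; if $Q/N$ is finite, then $P_iN=Q$ for some $i$.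

Suppose that a $p$-subgroup of $G/N$ has an infinite chain $X_1>X_2>\cdots$. Pick $x_i\in X_i\smallsetminus X_{i+1}$ and put $D=\langle x_1,x_2,\dots\rangle$. Then $D$ is a countable $p$-group, hence the image of an artinian group, but the chain $D\cap X_i$ is strictly descending. This is a contradiction.
\end{proof}

Centralizers will be controlled through groups of automorphisms of $p$-subgroups, and these through cocycles with values in a torus. Let a finite group $Q$ act on the right on an abelian group $A$, written multiplicatively. A \emph{cocycle} is a map $c\colon Q\to A$ with $c(xy)=c(x)^y\,c(y)$; a \emph{coboundary} is a map $x\mapsto(a^{-1})^x\,a$ with $a\in A$; and $H^1(Q;A)$ is the group of cocycles modulo coboundaries.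

\begin{lemma}\label{lem:toral}
Let $A$ be a discrete $p$-torus and $B$ a discrete $p$-toral group.
\begin{itemize}
\item[(a)] Every torsion subgroup of $\operatorname{Aut}(A)$ is finite.
\item[(b)] If a finite group $Q$ acts on $A$, then $H^1(Q;A)$ is finite.
\item[(c)] Every torsion subgroup of $\operatorname{Aut}(B)$ is artinian.
\item[(d)] If $P$ is a finite group, then $\operatorname{Hom}(P,B)/\operatorname{Inn}(B)$ is finite.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $A\cong(\mathbb Z/p^\infty)^r$, then $\operatorname{Aut}(A)=\varprojlim\operatorname{Aut}(\Omega_n(A))\cong GL_r(\mathbb Z_p)$. It suffices to show that the kernel of reduction modulo $p^2$ is torsion-free, for then a torsion subgroup embeds in $GL_r(\mathbb Z/p^2)$. Let $g=1+p^eM$ with $e\ge2$ and $M\not\equiv0\pmod p$, and let $\ell$ be a prime. By the binomial theorem $g^\ell\equiv1+\ell p^eM\pmod{p^{2e}}$. Since $2e\ge e+2$ and $\ell p^eM\not\equiv0\pmod{p^{e+2}}$, we get $g^\ell\ne1$. So the kernel has no element of prime order.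

(b) The cocycles form a subgroup of the discrete $p$-torus $A^{|Q|}$, so $H^1(Q;A)$ is discrete $p$-toral. It has finite exponent: for a cocycle $c$ put $a=\prod_{x\in Q}c(x)$; multiplying the cocycle identity over all $x$ gives $a=a^y\,c(y)^{|Q|}$, so $c^{|Q|}$ is a coboundary.

(c) Let $X\le\operatorname{Aut}(B)$ be torsion. Its images in $\operatorname{Aut}(B_0)$ and $\operatorname{Aut}(B/B_0)$ are finite, so the subgroup $X_1$ acting trivially on both $B_0$ and $B/B_0$ has finite index in $X$. For $\alpha\in X_1$ put $c_\alpha(b)=b^{-1}\alpha(b)\in B_0$. For $t\in B_0$ we have $c_\alpha(bt)=t^{-1}c_\alpha(b)t=c_\alpha(b)$, so $c_\alpha$ is a function on $B/B_0$. Also $c_{\alpha\beta}(b)=b^{-1}\alpha(b\,c_\beta(b))=c_\alpha(b)c_\beta(b)$. So $\alpha\mapsto c_\alpha$ is an injective homomorphism from $X_1$ to the artinian group $B_0^{|B/B_0|}$.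

(d) The set $\operatorname{Hom}(P,B/B_0)$ is finite. Fix $\psi$ in it that has a lift $\varphi_0\colon P\to B$, and let $P$ act on $B_0$ through $\varphi_0$. Every lift has the form $\varphi(x)=\varphi_0(x)c(x)$ with $c(x)\in B_0$, and comparing $\varphi(xy)$ with $\varphi(x)\varphi(y)$ shows that $c$ is a cocycle. Conjugating $\varphi$ by $a\in B_0$ multiplies $c$ by the coboundary of $a$. So the lifts of $\psi$ fall into $|H^1(P;B_0)|<\infty$ classes under conjugation by $B_0$.
\end{proof}

The word ``torsion'' in (a) and (c) is needed, since $\mathbb Z_p^\times$ has the chain of subgroups $1+p^n\mathbb Z_p$. This is one of the places where local finiteness enters: a section $N_G(B)/C_G(B)$ of a locally finite group is torsion.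

Condition (iii) concerns subgroups $P_i$ that need not be nested. The next lemma replaces them first by a nested sequence and then by the subgroups of a single copy of $\mathbb Z/p^\infty$.

\begin{lemma}\label{lem:prufer}
An LFA group $G$ satisfies \textup{(iii)} if and only if for every subgroup $T\cong\mathbb Z/p^\infty$ the chain $C_G(\Omega_n(T))$ stabilizes. In this case every $p$-subgroup $P$ of $G$ has a finite subgroup $P_0$ with $C_G(P_0)=C_G(P)$.
\end{lemma}

\begin{proof}
A chain $C_G(\Omega_n(T))$ that does not stabilize has an infinite strictly descending subchain, so (iii) implies the condition. Assume the condition.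

Let $P$ be a $p$-subgroup with torus $P^*=T_1\times\dots\times T_r$, $T_i\cong\mathbb Z/p^\infty$, and let $Q_1\le Q_2\le\cdots$ be finite subgroups with union $P$. The stable value of $C_G(\Omega_n(T_i))$ is the intersection of the chain, which is $C_G(T_i)$. So there is $n$ with $C_G(\Omega_n(P^*))=C_G(P^*)$. Since $P/P^*$ is finite, $P=Q_{j_0}P^*$ for some $j_0$, and then $Q_j=Q_{j_0}(Q_j\cap P^*)$ for $j\ge j_0$. For large $j$ the group $Q_j\cap P^*$ contains the finite group $\Omega_n(P^*)$, so $C_G(Q_j\cap P^*)=C_G(P^*)$ and
\[
C_G(Q_j)=C_G(Q_{j_0})\cap C_G(P^*)=C_G(P).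
\]
This proves the last statement, and it shows that $C_G(Q_j)$ stabilizes for every increasing sequence of finite $p$-subgroups $Q_j$.

Now suppose that $C_G(P_1)>C_G(P_2)>\cdots$ is infinite, with $P_i$ finite $p$-groups. The group $R_j=\langle P_1,\dots,P_j\rangle$ is finite, and $C_G(R_j)=\bigcap_{i\le j}C_G(P_i)=C_G(P_j)$. Choose Sylow $p$-subgroups $Q_j$ of $R_j$ with $Q_j\le Q_{j+1}$. By Sylow's theorem $P_j^{\,r}\le Q_j$ for some $r\in R_j$. Since $r$ centralizes $C_G(R_j)$,
\[
C_G(R_j)\le C_G(Q_j)\le C_G(P_j^{\,r})=C_G(P_j)^r=C_G(R_j)^r=C_G(R_j).
\]
So $C_G(Q_j)=C_G(P_j)$ for all $j$, and this chain stabilizes by the previous paragraph, a contradiction.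
\end{proof}

Chains of centralizers stabilize in linear groups, and the property lifts through a normal $p$-subgroup. A group is \emph{linear} if it is isomorphic to a subgroup of $GL_n(E)$ for some $n$ and some field $E$; finite groups are linear.

\begin{lemma}\label{lem:linear}
Let $X=X_1\times\dots\times X_m$ with each $X_i$ linear, and let $R_1\subseteq R_2\subseteq\cdots$ be subsets of $X$. Then $C_X(R_j)$ stabilizes.
\end{lemma}

\begin{proof}
Let $m=1$ and $X\le GL_n(E)$. The matrices commuting with $R_j$ form a subspace of $M_n(E)$, these subspaces descend and so stabilize, and $C_X(R_j)$ is the intersection of such a subspace with $X$. In general $C_X(R_j)=\prod_iC_{X_i}(\pi_i(R_j))$, where $\pi_i$ is the projection to $X_i$.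
\end{proof}

\begin{lemma}\label{lem:lift}
Let $G$ be an LFA group, $N\trianglelefteq G$ a $p$-subgroup, and $R_1\le R_2\le\cdots$ subgroups of $G$ such that $C_{G/N}(R_jN/N)$ stabilizes. Then $C_G(R_j)$ stabilizes.
\end{lemma}

\begin{proof}
Put $R=\bigcup R_j$, $C_j=C_G(R_j)$ and $X=C_G(N)\trianglelefteq G$. By Lemma~\ref{lem:split} it suffices to show that $C_jX$ and $C_j\cap X$ stabilize. The group $G/X$ is isomorphic to a torsion subgroup of $\operatorname{Aut}(N)$, so it is artinian by Lemma~\ref{lem:toral}(c), and $C_jX$ stabilizes.

Let $C/N$ be the value of $C_{G/N}(R_jN/N)$ for $j\ge j_0$. Then $[r,c]\in N$ for $r\in R$ and $c\in C$, and $C_j\le C$ for $j\ge j_0$. Put $C^1=C\cap X$. An element of $C^1$ acts trivially on $N$ and on $RN/N$, and we measure its action on $R$ as in the proof of Lemma~\ref{lem:toral}(c). For $c\in C^1$ and $r\in R$ let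
\[
\varepsilon_c(r)=r^{-1}r^c=[r,c]=(c^{-1})^rc .
\]
This element lies in $N$, and in $X$ since $X$ is normal; so it lies in $Z(N)$. For $c,d\in C^1$,
\[
\varepsilon_{cd}(r)=r^{-1}r^d\,(r^{-1}r^c)^d=\varepsilon_d(r)\,\varepsilon_c(r),
\]
because $d$ centralizes $N$. So $c\mapsto\varepsilon_c$ is a homomorphism from $C^1$ to the group of all functions $R\to Z(N)$, with kernel $C_\infty=C^1\cap C_G(R)$. That group of functions is not artinian when $R$ is infinite and $Z(N)\neq1$, but its elements of finite order are $p$-elements. Hence the torsion group $C^1/C_\infty$ is a $p$-group, and it is artinian by Lemma~\ref{lem:quot}. For $j\ge j_0$ we have $C_\infty\le C_j\cap X\le C^1$, so $C_j\cap X$ stabilizes.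
\end{proof}

Example~\ref{ex:first}, with $N=V$, shows that the lemma fails for normal $p'$-subgroups. We close the section with the Sylow theory promised in the introduction.

\begin{lemma}\label{lem:sylow}
Let $X$ be an LFA group satisfying \textup{(iii)}, and let $S$ be weakly Sylow in $X$.
\begin{itemize}
\item[(a)] Let $Q\le X$ be a $p$-subgroup and $\varphi\colon Q\to X$ a homomorphism whose restriction to each finite subgroup is conjugation by an element of $X$. Then $\varphi$ is conjugation by a single element of $X$.
\item[(b)] Every $p$-subgroup of $X$ is conjugate to a subgroup of $S$.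
\item[(c)] The maximal $p$-subgroups of $X$ are exactly the conjugates of $S$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:prufer} there is a finite $Q_0\le Q$ with $C_X(Q_0)=C_X(Q)$. Let $\varphi$ be $x\mapsto x^g$ on $Q_0$. Given $u\in Q$, let $\varphi$ be $x\mapsto x^h$ on the finite group $\langle Q_0,u\rangle$. Then $hg^{-1}\in C_X(Q_0)=C_X(Q)$, so $\varphi(u)=u^h=u^g$.

(b) Write the $p$-subgroup $Q$ as a union of finite subgroups $Q_1\le Q_2\le\cdots$. Let $\Phi_i$ be the set of homomorphisms $Q_i\to S$ that are conjugation by an element of $X$. It is nonempty because $S$ is weakly Sylow, and $\Phi_i/\operatorname{Inn}(S)$ is finite by Lemma~\ref{lem:toral}(d). Restriction makes these sets an inverse system, and an inverse limit of a sequence of nonempty finite sets is nonempty. So there are $\varphi_i\in\Phi_i$ such that $\varphi_{i+1}|_{Q_i}$ and $\varphi_i$ differ by an inner automorphism of $S$. Composing $\varphi_2,\varphi_3,\dots$ in turn with suitable inner automorphisms of $S$, we may assume $\varphi_{i+1}|_{Q_i}=\varphi_i$. The $\varphi_i$ then define $\varphi\colon Q\to S$, and $\varphi(Q)=Q^g$ for some $g\in X$ by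 (a).

(c) If $Q$ is a maximal $p$-subgroup and $Q^g\le S$, then $Q^g$ is maximal, so $Q^g=S$. Maximal $p$-subgroups exist by Zorn's lemma, so $S$ is a conjugate of one, and $S$ and its conjugates are maximal.
\end{proof}

\section{Simple LFA groups are linear}\label{sec:linear}

An infinite simple locally finite group is approximated by finite simple sections. Condition (ii) bounds their $p$-rank, that is, the largest $r$ such that $(\mathbb Z/p)^r$ is a subgroup. By the classification a bound on the $p$-rank bounds the dimension of a faithful representation, and an ultraproduct assembles the representations.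

We use the classification of finite simple groups in this form. A nonabelian finite simple group is an alternating group $A_m$, one of finitely many sporadic groups (among which we count the Tits group), or a group of Lie type. A group of Lie type, twisted or not, is a subgroup of a simple algebraic group of adjoint type over some $\overline{\mathbb F}_q$, whose rank $l$ is the \emph{untwisted Lie rank}. The classical groups are those of types $A_l$, ${}^2A_l$, $B_l$, $C_l$, $D_l$, ${}^2D_l$, and all other types have $l\le8$. Recall also that a \emph{simple} algebraic group is a connected nonabelian linear algebraic group without proper nontrivial closed connected normal subgroups. It is perfect, and a proper closed normal subgroup $N$ is finite (its identity component is trivial) and central (a connected group acts trivially on the finite set $N$). In adjoint type the center is trivial.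

\begin{proposition}\label{prop:linear}
Every infinite simple LFA group $L$ is linear.
\end{proposition}

\begin{proof}
The group $L$ is nonabelian, since abelian simple groups have prime order. So every finite subset of $L$ lies in a finite nonabelian subgroup.

\emph{Step 1: every finite nonabelian $Y\le L$ embeds in a finite nonabelian simple group $\Sigma_Y=X/M$ with $X\le L$ finite.} For $1\ne y\in Y$ we have $L=\langle y^L\rangle$, so each element of $Y$ is a product of finitely many conjugates of $y^{\pm1}$. Let $Y_1$ be generated by $Y$ and all the conjugating elements, for all $y$. Then $Y_1$ is finite and $Y\le\langle y^{Y_1}\rangle$ for all $1\ne y\in Y$. In the same way there is a finite $Y_2\ge Y_1$ with $Y_1\le\langle y^{Y_2}\rangle$ for all $1\ne y\in Y_1$. Let $X=\langle Y_1^{Y_2}\rangle$, and let $N$ be maximal among the normal subgroups of $Y_2$ properly contained in $X$. If $1\ne y\in Y_1\cap N$, then $Y_1\le\langle y^{Y_2}\rangle\le N$ and so $X\le N$, a contradiction. Hence $Y_1$ embeds in $X/N$, which is therefore a nonabelian minimal normal subgroup of $Y_2/N$. So $X/N=\Sigma_1\times\dots\times\Sigma_t$ with $\Sigma_j$ nonabelian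 simple. Let $M_j$ be the kernel of $X\to\Sigma_j$. Since $\bigcap_jM_j=N$ meets $Y$ trivially, some $M_j$ does not contain $Y$. If $1\ne y\in Y\cap M_j$, then $Y\le\langle y^{Y_1}\rangle\le M_j$, because $M_j$ is normal in $X$ and $Y_1\le X$. So $Y\cap M_j=1$, and we take $M=M_j$.

\emph{Step 2: the $p$-rank of $\Sigma_Y$ is bounded.} Let $B$ be weakly Sylow in $L$, with $B_0\cong(\mathbb Z/p^\infty)^r$, and put $d=r+|B/B_0|$. For finite $R\le B$, the group $R\cap B_0$ is generated by at most $r$ elements and $|R/(R\cap B_0)|\le|B/B_0|$. So every finite $p$-subgroup of $L$ is generated by at most $d$ elements. An elementary abelian $p$-subgroup of $\Sigma_Y=X/M$ is the image of a $p$-subgroup of $X$, so its rank is at most $d$.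

\emph{Step 3: the degree and the Lie rank are bounded.} Disjoint $p$-cycles generate an elementary abelian group of rank $\lfloor m/p\rfloor$ in the symmetric group of degree $m$, and its even elements have index at most $2$. So $A_m$ has $p$-rank at least $\lfloor m/p\rfloor-1$. We claim that a classical simple group $\Sigma$ of untwisted Lie rank $l\ge6$ contains $A_m$ for some $m\ge l-1$. In types $A_l$ and ${}^2A_l$, the group $\Sigma$ is the quotient by the center of $SL_{l+1}(s)$ or of $SU_{l+1}(s)$, where the latter is defined by the hermitian form $\sum x_iy_i^{s}$, and both groups contain the even permutation matrices. In types $B_l$, $C_l$, $D_l$, ${}^2D_l$, the group $\Sigma$ is the quotient by its center of the derived subgroup of the isometry group of a symplectic or quadratic space that contains an orthogonal sum of $m\ge l-1$ hyperbolic planes. This sum is $W\oplus W^*$ with $\dim W=m$ and with the form given by the pairing of $W^*$ with $W$. The group $GL(W)$ acts by isometries, through $g(w,f)=(gw,f\circ g^{-1})$ and trivially on the orthogonal complement. It contains $A_m$, which is perfect and so lies in the derived subgroup of the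 isometry group. In all types $m\ge5$, so $A_m$ is nonabelian simple and meets the center trivially. This proves the claim. With Step~2 it follows that $\Sigma_Y$ is sporadic, or alternating of bounded degree, or of Lie type of bounded untwisted Lie rank, with bounds depending only on $d$ and $p$.

\emph{Step 4: the linear degree is bounded.} The first two cases give finitely many finite groups. In the third case $\Sigma_Y\le\overline{\mathbf G}$ with $\overline{\mathbf G}$ simple of adjoint type and of bounded rank. There are finitely many root systems of bounded rank, so $\dim\overline{\mathbf G}$ is bounded. The kernel of the adjoint representation of $\overline{\mathbf G}$ on its Lie algebra is a closed normal subgroup. It is proper, since a maximal torus acts on the root spaces by the roots, which are nontrivial characters. So it is central, hence trivial. Adding identity blocks, we obtain embeddings $\Sigma_Y\le GL_n(E_Y)$ with fields $E_Y$ and with $n$ independent of $Y$.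

\emph{Step 5: the ultraproduct.} Let $\mathcal Y$ be the set of finite nonabelian subgroups of $L$. The sets $\{Y\in\mathcal Y:Y\ge Y_0\}$, $Y_0\in\mathcal Y$, have the finite intersection property because $L$ is locally finite. So they all belong to some ultrafilter $\mathcal U$ on $\mathcal Y$. For $g\in L$ let $g_Y\in GL_n(E_Y)$ be the image of $g$ if $g\in Y$, and $g_Y=1$ otherwise. For $g,h\in L$ the set of $Y$ containing $g$ and $h$ belongs to $\mathcal U$; on it $(gh)_Y=g_Yh_Y$, and $g_Y\ne1$ if $g\ne1$. So $g\mapsto[(g_Y)_Y]$ is an injective homomorphism from $L$ to $\prod_YGL_n(E_Y)/\mathcal U=GL_n\bigl(\prod_YE_Y/\mathcal U\bigr)$, and $\prod_YE_Y/\mathcal U$ is a field.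
\end{proof}

\section{Divisible groups of automorphisms are inner}\label{sec:aut}

\begin{proposition}\label{prop:inner}
Let $L$ be a simple LFA group and $T\le\operatorname{Aut}(L)$ a divisible abelian group. Then $T\le\operatorname{Inn}(L)$.
\end{proposition}

In the model case we were told that the outer automorphisms came from the field. Now $T$ consists of abstract automorphisms, and we must first show that they are algebraic. We do so by letting $T$ act on the representations of $L$, or rather of its universal cover, of least dimension. This requires a description of $L$ as a union of finite groups of Lie type.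

\subsection{The groups of Lie type over locally finite fields}

Let $q$ be a prime, $k=\overline{\mathbb F}_q$, and let $\mathbf G$ be a simply connected simple algebraic group over $k$, split over $\mathbb F_q$. We identify algebraic groups with their groups of $k$-points. The center $Z(\mathbf G)$ is finite, and $\overline{\mathbf G}=\mathbf G/Z(\mathbf G)$ is the group of points of the adjoint group; we write $g\mapsto\bar g$ for the projection. For each root $a$ there is a root subgroup $\{x_a(t):t\in k\}$. The standard opposite maximal unipotent subgroups $U$ and $U^-$ are generated by the root subgroups of the positive and of the negative roots, and each of their elements is uniquely a product $\prod_ax_a(t_a)$ in a fixed order. For a subfield $K\le k$ let $U(K)$ and $U^-(K)$ be the subgroups with all $t_a\in K$. The projection is injective on $U$ and on $U^-$, and we use the same names for their images in $\overline{\mathbf G}$.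

A \emph{Steinberg endomorphism} is a surjective endomorphism $\sigma$ of the algebraic group $\mathbf G$ whose group $\mathbf G^\sigma$ of fixed points is finite. Those that we use are bijective, so they induce automorphisms of the abstract group $\overline{\mathbf G}$, and they permute the root subgroups,
\[
\sigma(x_a(t))=x_{a'}\bigl(c_at^{q_\sigma(a)}\bigr),
\]
preserving positive and negative roots. They are built from the following maps.
\begin{itemize}
\item The $q$-Frobenius $\phi$, with $\phi(x_a(t))=x_a(t^q)$. It acts on the standard maximal torus by $t\mapsto t^q$, and $f(\phi(g))=f(g)^q$ for $f$ in the coordinate ring $\mathbb F_q[\mathbf G]$. The groups $\mathbf G^{\phi^d}$ are finite, and $U^{\phi^d}=U(\mathbb F_{q^d})$. For $s=q^e$ we write $\phi_s=\phi^e$.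
\item A graph automorphism $\gamma$ of order $2$ or $3$, with $\gamma(x_a(t))=x_{a'}(\pm t)$. It commutes with $\phi$.
\item For $q=2$ in types $B_2$, $F_4$ and $q=3$ in type $G_2$, the endomorphism $\psi$ with $\psi^2=\phi$ and $\psi(x_a(t))=x_{a'}(\pm t^{\lambda(a)})$, where $\lambda=1$ on one root length and $\lambda=q$ on the other, and $a\mapsto a'$ interchanges the lengths.
\end{itemize}
An automorphism $\tau$ of a subfield $K$ acts on $U(K)$ and $U^-(K)$ by $x_a(t)\mapsto x_a(\tau(t))$. A \emph{twisting automorphism} $\chi$ of $U(K)$ and $U^-(K)$ is one of: $\chi=1$; $\chi=\gamma\tau$ with $\gamma$ and $\tau\in\operatorname{Aut}(K)$ both of order $2$; $\chi=\gamma\tau$ with $\gamma$ and $\tau$ both of order $3$ (type ${}^3D_4$); $\chi=\psi\theta$ with $\theta\in\operatorname{Aut}(K)$ such that $\theta^2$ is the inverse of $t\mapsto t^q$ (the Suzuki and Ree groups).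

We use the following published results. A group is \emph{quasisimple} if it is perfect and simple modulo its center, and the \emph{Schur multiplier} of a finite group $H$ is $H_2(H;\mathbb Z)$. The irreducible rational $\mathbf G$-modules are classified by their highest weights; $V(\lambda)$ is the one with highest weight $\lambda$, and $\lambda$ is \emph{$q$-restricted} if $0\le\langle\lambda,a^\vee\rangle<q$ for all simple roots $a$. There are finitely many $q$-restricted weights.
\begin{itemize}
\item[(L1)] \cite{Belyaev,Borovik,HS,Thomas} An infinite simple locally finite linear group is isomorphic to $\langle U(K)^\chi,U^-(K)^\chi\rangle\le\overline{\mathbf G}$ for some $q$ and $\mathbf G$, some infinite subfield $K\le k$ and some twisting automorphism $\chi$. These are the adjoint Chevalley groups and twisted Chevalley groups over infinite locally finite fields.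
\item[(L2)] (Steinberg; see \cite[\S12]{St68} and \cite[Sections 2.2, 2.3, 6.1]{GLS}) If a Steinberg endomorphism $\sigma$ stabilizes $U$ and $U^-$, then $\mathbf G^\sigma=\langle U^\sigma,(U^-)^\sigma\rangle$. For fixed $\mathbf G$, all but finitely many isomorphism types of groups $\mathbf G^\sigma$ are quasisimple with trivial Schur multiplier.
\item[(L3)] (Steinberg \cite{St63}, \cite[Theorem 13.3]{St68}) The irreducible rational $\mathbf G$-modules are the tensor products $\bigotimes_jV(\lambda_j)^{(q^j)}$ with $\lambda_j$ $q$-restricted, where $(q^j)$ denotes pull-back along $\phi^j$. For $\sigma$ as above, every irreducible $k\mathbf G^\sigma$-module is the restriction of an irreducible rational $\mathbf G$-module; and if $0\le\langle\lambda,a^\vee\rangle<q_\sigma(a)$ for all simple roots $a$, then $V(\lambda)|_{\mathbf G^\sigma}$ is irreducible.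
\item[(L4)] For a connected semisimple algebraic group $\mathbf D$, the group $\operatorname{Aut}_{\mathrm{alg}}(\mathbf D)/\operatorname{Inn}(\mathbf D)$ is finite.
\item[(L5)] A central extension $\pi\colon E\to L$ with $H_1(E;\mathbb Z)=H_2(E;\mathbb Z)=0$ is universal: for each central extension $\pi'\colon E'\to L$ there is a unique homomorphism $f\colon E\to E'$ with $\pi'f=\pi$.
\end{itemize}
Applying (L5) to $\pi'=x^{-1}\pi$ for $x\in\operatorname{Aut}(L)$ gives a unique $\hat x\colon E\to E$ with $\pi\hat x=x\pi$. By uniqueness $\widehat{xy}=\hat x\hat y$, so $x\mapsto\hat x$ is an action of $\operatorname{Aut}(L)$ on $E$.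

\begin{lemma}\label{lem:exhaust}
Let $L$ be an infinite simple LFA group. Then we may take $L\le\overline{\mathbf G}$ for some $q$ and $\mathbf G$, and there are Steinberg endomorphisms $\sigma_1,\sigma_2,\dots$ as above such that, with $\widehat G_i=\mathbf G^{\sigma_i}$ and $L_i$ the image of $\widehat G_i$ in $\overline{\mathbf G}$:
\begin{itemize}
\item[(a)] $\widehat G_1\le\widehat G_2\le\cdots$ and $L=\bigcup_iL_i$;
\item[(b)] each $\widehat G_i$ is perfect, and $V(\lambda)|_{\widehat G_i}$ is irreducible for every $q$-restricted $\lambda$;
\item[(c)] for $\widehat G=\bigcup_i\widehat G_i$, the projection $\widehat G\to L$ is the universal central extension of $L$, and $\widehat G$ is perfect and has no proper subgroup of finite index.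
\end{itemize}
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:linear} and (L1), $L=\langle U(K)^\chi,U^-(K)^\chi\rangle\le\overline{\mathbf G}$. Write $K$ as a union of finite subfields $K_1\le K_2\le\cdots$ with $|K_i|=q^{d_i}$, so $d_i\to\infty$. Each $K_i$ is invariant under $\operatorname{Aut}(K)$, so $\chi$ stabilizes $U(K_i)$ and $U^-(K_i)$. The subgroups $H_i=\langle U(K_i)^\chi,U^-(K_i)^\chi\rangle$ of $\mathbf G$ increase, and $L$ is the union of their images. We look for an endomorphism $\sigma_i$ such that some power of $\sigma_i$ is $\phi^{d_i}$, and $\sigma_i$ agrees on $U(K_i)$ and $U^-(K_i)$ with $\chi$ or $\chi^{-1}$. The first property makes $\sigma_i$ a bijective Steinberg endomorphism with $U^{\sigma_i}\le U(K_i)$, and the second then gives $U^{\sigma_i}=U(K_i)^\chi$; the same holds for $U^-$. So $\mathbf G^{\sigma_i}=H_i$ by (L2), which proves (a). Recall that $\operatorname{Aut}(K_i)$ is cyclic of order $d_i$, generated by $t\mapsto t^q$, which acts on $U(K_i)$ and $U^-(K_i)$ as $\phi$.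
\begin{itemize}
\item $\chi=1$. Take $\sigma_i=\phi^{d_i}$. Here $q_{\sigma_i}(a)=q^{d_i}$.
\item $\chi=\gamma\tau$ of order $2$. Drop finitely many $i$ so that $\tau|_{K_i}\ne1$ for all $i$. Then $\tau|_{K_i}$ has order $2$, so $|K_i|=s_i^2$ and $\tau(t)=t^{s_i}$ on $K_i$. Take $\sigma_i=\gamma\phi_{s_i}$. Then $\sigma_i^2=\phi_{s_i}^2=\phi^{d_i}$ and $q_{\sigma_i}(a)=s_i$.
\item $\chi=\gamma\tau$ of order $3$. Again let $\tau|_{K_i}\ne1$. Then $|K_i|=s_i^3$, and there is $\epsilon_i=\pm1$ with $\tau^{\epsilon_i}(t)=t^{s_i}$ on $K_i$. Take $\sigma_i=\gamma^{\epsilon_i}\phi_{s_i}$, which agrees with $\chi^{\epsilon_i}$ because $\gamma$ and $\tau$ commute. Then $\sigma_i^3=\phi_{s_i}^3=\phi^{d_i}$ and $q_{\sigma_i}(a)=s_i$.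
\item $\chi=\psi\theta$. Let $\theta(t)=t^{q^e}$ on $K_i$. Then $2e\equiv-1\pmod{d_i}$, so $d_i$ is odd and $e\equiv(d_i-1)/2\pmod{d_i}$. Take $\sigma_i=\psi^{d_i}=\psi\phi^{(d_i-1)/2}$. Then $\sigma_i^2=\phi^{d_i}$ and $q_{\sigma_i}(a)=q^{(d_i-1)/2}\lambda(a)$.
\end{itemize}
In each case $q_{\sigma_i}(a)\ge q$ for all $a$ once $d_i\ge3$. Also $|\widehat G_i|\to\infty$, because $L$ is infinite. So after dropping finitely many $i$, all $\widehat G_i$ are quasisimple with trivial multiplier by (L2), and (b) holds by (L3).

Group homology commutes with directed unions, so $H_1(\widehat G;\mathbb Z)=H_2(\widehat G;\mathbb Z)=0$. The kernel $Z_0=\widehat G\cap Z(\mathbf G)$ of $\widehat G\to L$ is central, so the extension is universal by (L5). A subgroup of finite index in $\widehat G$ contains a normal subgroup $N$ of finite index. The image of $N$ is normal of finite index in the infinite simple group $L$, so $\widehat G=NZ_0$. Then $\widehat G/N$ is abelian, and $N=\widehat G$ since $\widehat G$ is perfect.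
\end{proof}

\subsection{Proof of Proposition~\ref{prop:inner}}

If $L$ is finite, then $\operatorname{Aut}(L)$ is finite and $T=1$ by Lemma~\ref{lem:div}. Let $L$ be infinite, with the notation of Lemma~\ref{lem:exhaust}.

The plan is to apply Lemma~\ref{lem:div} four times. To see what to expect, take $\widehat G=SL_n(K)$ with its natural representation $\rho_0$ over $k$. The automorphism $g\mapsto(g^{-1})^{\mathrm{tr}}$ turns $\rho_0$ into its dual. A field automorphism of $K$, extended to $\gamma\in\operatorname{Gal}(k/\mathbb F_q)$, turns $\rho_0$ into $\gamma\circ\rho_0$. Conjugation by an element of $GL_n(K)$ preserves the isomorphism class of $\rho_0$. In general we show that $T$ preserves the Galois orbit of a representation $\rho_0$, because there are finitely many orbits (Steps 1 and 2); that it fixes the class of $\rho_0$, because the Galois group is profinite (Step 3); that it acts through $\overline{\mathbf G}$, by (L4) (Step 4); and that it acts through $L$, because $L$ has finite index in its normalizer (Step 5).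

\emph{Step 1: modules of least dimension.} Let $n$ be the least dimension of a nontrivial irreducible rational $\mathbf G$-module; $n>1$ because $\mathbf G$ is perfect. Let $\Lambda$ be the finite set of $q$-restricted $\lambda$ with $\dim V(\lambda)=n$, and let $\rho_\lambda\colon\mathbf G\to GL_n(k)$ afford $V(\lambda)$. In a tensor product as in (L3) each nontrivial factor has dimension at least $n$, so two nontrivial factors give dimension at least $n^2>n$. Hence every irreducible rational module of dimension $n$ is afforded by $\rho_\lambda\circ\phi^j$ for some $\lambda\in\Lambda$ and $j\ge0$; in particular $\Lambda\ne\varnothing$. This is the reason for the choice of $n$. Let $\mathrm{Fr}$ be the automorphism $c\mapsto c^q$ of $k$, applied to matrix entries. We claim that twisting by $\phi$ is a Galois twist: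
\begin{equation}\label{eq:frob}
\mathrm{Fr}^j\circ\rho_\lambda\cong\rho_\lambda\circ\phi^j\qquad(j\ge0).
\end{equation}
Let $j=1$. We have $k[\mathbf G]=k\otimes\mathbb F_q[\mathbf G]$. For $f=\sum_\nu c_\nu\otimes f_\nu$ put $f^{(1)}=\sum_\nu c_\nu^q\otimes f_\nu$; then $f(g)^q=f^{(1)}(\phi(g))$. Applying this to the matrix entries of $\rho_\lambda$ gives a morphism $\rho^{(1)}\colon\mathbf G\to GL_n(k)$ with $\mathrm{Fr}\circ\rho_\lambda=\rho^{(1)}\circ\phi$. It is a homomorphism since $\phi$ is bijective. It is irreducible since its image is $\mathrm{Fr}(\rho_\lambda(\mathbf G))$ and $\mathrm{Fr}$ permutes the subspaces of $k^n$. On the maximal torus write $\rho_\lambda(t)=A\operatorname{diag}(\mu_1(t),\dots,\mu_n(t))A^{-1}$, with the weights $\mu_\nu$. Then $\rho^{(1)}(t^q)=\mathrm{Fr}(A)\operatorname{diag}(\mu_1(t^q),\dots,\mu_n(t^q))\mathrm{Fr}(A)^{-1}$, and $t\mapsto t^q$ is onto. So $\rho^{(1)}$ has the same weights as $\rho_\lambda$, hence the same highest weight, and $\rho^{(1)}\cong\rho_\lambda$. For $j>1$, apply $\mathrm{Fr}^{j-1}$ to the case $j=1$ to get $\mathrm{Fr}^j\circ\rho_\lambda\cong\mathrm{Fr}^{j-1}\circ\rho_\lambda\circ\phi$,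 and use induction.

\emph{Step 2: finitely many Galois orbits.} Let $\Gamma=\operatorname{Gal}(k/\mathbb F_q)$, an abelian profinite group containing $\mathrm{Fr}$. Let $I$ be the set of isomorphism classes of irreducible representations $\widehat G\to GL_n(k)$ of the abstract group $\widehat G$. The group $\Gamma$ acts on $I$ by $\gamma[\rho]=[\gamma\circ\rho]$, the group $\operatorname{Aut}(L)$ acts by $x[\rho]=[\rho\circ\hat x^{-1}]$, and the two actions commute. We claim that $|I/\Gamma|\le|\Lambda|$.

Let $[\rho]\in I$. By Burnside's theorem $\rho(\widehat G)$ spans $M_n(k)$. A basis chosen from $\rho(\widehat G)$ lies in some $\rho(\widehat G_{i_0})$, so $\rho|_{\widehat G_i}$ is irreducible for $i\ge i_0$. For such $i$ and $\lambda\in\Lambda$ let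
\[
\Gamma_{\lambda,i}=\{\gamma\in\Gamma:\ \rho|_{\widehat G_i}\cong\gamma\circ\rho_\lambda|_{\widehat G_i}\}.
\]
Whether $\gamma$ lies in $\Gamma_{\lambda,i}$ depends only on its restriction to the finite field generated by the entries of $\rho_\lambda(\widehat G_i)$, so $\Gamma_{\lambda,i}$ is closed. It decreases as $i$ grows. By (L3), Step 1 and \eqref{eq:frob}, for each $i$ some $\Gamma_{\lambda,i}$ contains a power of $\mathrm{Fr}$. As $\Lambda$ is finite, there is $\lambda$ with $\Gamma_{\lambda,i}\ne\varnothing$ for infinitely many $i$, hence for all $i\ge i_0$. The exponent $j$ may grow with $i$, and this is why we work with the compact group $\Gamma$ rather than with the powers of $\mathrm{Fr}$: by compactness there is $\gamma\in\bigcap_i\Gamma_{\lambda,i}$. Now we use the following remark.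

\smallskip
$(\dagger)$ \emph{If $\rho,\rho'\colon\widehat G\to GL_n(k)$ have isomorphic restrictions to $\widehat G_i$ for all $i\ge i_0$, and $\rho|_{\widehat G_{i_0}}$ is irreducible, then $\rho\cong\rho'$.} Indeed, let $\rho'=A_i\rho A_i^{-1}$ on $\widehat G_i$. Then $A_{i_0}^{-1}A_i$ centralizes $\rho(\widehat G_{i_0})$, so it is scalar by Schur's lemma, and $\rho'=A_{i_0}\rho A_{i_0}^{-1}$ on every $\widehat G_i$.
\smallskip

By $(\dagger)$, $\rho\cong\gamma\circ\rho_\lambda|_{\widehat G}$. So every $\Gamma$-orbit on $I$ contains some $[\rho_\lambda|_{\widehat G}]$, and the claim follows.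

\emph{Step 3: $T$ fixes a representation.} Fix $\lambda_0\in\Lambda$ and put $\rho_0=\rho_{\lambda_0}$. By Lemma~\ref{lem:exhaust}(b), $\rho_0|_{\widehat G_i}$ is irreducible for all $i$; write $[\rho_0]\in I$ for the class of $\rho_0|_{\widehat G}$. By Lemma~\ref{lem:div}, $T$ acts trivially on the finite set $I/\Gamma$. So for $x\in T$ there is $\gamma_x\in\Gamma$ with $x[\rho_0]=\gamma_x[\rho_0]$, unique modulo the stabilizer $\Gamma_0$ of $[\rho_0]$ in $\Gamma$. By $(\dagger)$, $\Gamma_0$ is the intersection of the closed sets $\{\gamma:\gamma\circ\rho_0|_{\widehat G_i}\cong\rho_0|_{\widehat G_i}\}$, so $\Gamma/\Gamma_0$ is a profinite group. Since $xy[\rho_0]=x\gamma_y[\rho_0]=\gamma_y\gamma_x[\rho_0]$ and $\Gamma$ is abelian, $x\mapsto\gamma_x\Gamma_0$ is a homomorphism $T\to\Gamma/\Gamma_0$. It is trivial by Lemma~\ref{lem:div}. So $T$ fixes $[\rho_0]$, and for $x\in T$ there is $A_x\in GL_n(k)$, unique up to scalars by Schur's lemma, with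
\[
\rho_0(\hat x(g))=A_x\,\rho_0(g)\,A_x^{-1}\qquad(g\in\widehat G).
\]

\emph{Step 4: $T$ acts through $\overline{\mathbf G}$.} Let $\mathbf D$ be the Zariski closure of $\rho_0(\widehat G)$ in $GL_n(k)$. The image $\rho_0(\mathbf G)$ is closed, so $\mathbf D\le\rho_0(\mathbf G)$. We show that $\mathbf D$ is connected and semisimple. The identity component $\mathbf D^\circ$ meets $\rho_0(\widehat G)$ in a subgroup of finite index, hence contains it by Lemma~\ref{lem:exhaust}(c); so $\mathbf D=\mathbf D^\circ$. The unipotent radical of $\mathbf D$ fixes a nonzero vector, and its fixed space is $\mathbf D$-invariant; by irreducibility the fixed space is $k^n$, and $\mathbf D$ is reductive. The derived subgroup of the connected group $\mathbf D$ is closed and contains the perfect group $\rho_0(\widehat G)$, so $\mathbf D$ is perfect, and a perfect connected reductive group is semisimple.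

The matrix $A_x$ normalizes $\rho_0(\widehat G)$, hence $\mathbf D$, and $A_{xy}$ is a scalar multiple of $A_xA_y$ by uniqueness. So conjugation by $A_x$ defines a homomorphism $T\to\operatorname{Aut}_{\mathrm{alg}}(\mathbf D)/\operatorname{Inn}(\mathbf D)$, which is trivial by (L4) and Lemma~\ref{lem:div}. Thus $A_x$ acts on $\mathbf D$ as some element of $\mathbf D$, which we write as $\rho_0(g_x)$ with $g_x\in\mathbf G$, and $\rho_0(\hat x(g))=\rho_0(g_xgg_x^{-1})$ for $g\in\widehat G$. The kernel of $\rho_0$ is a proper closed normal subgroup, so $\ker\rho_0\le Z(\mathbf G)$. Hence $x$ acts on $L\le\overline{\mathbf G}$ as $\bar g\mapsto\bar g_x\bar g\bar g_x^{-1}$, and $\bar g_x\in\mathbf N:=N_{\overline{\mathbf G}}(L)$.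

\emph{Step 5: $C_{\overline{\mathbf G}}(L_1)=1$ and $|\mathbf N:L|\le|Z(\mathbf G)|$.} We use twice that if $H\le\mathbf G$ is perfect and $[g,h]\in Z(\mathbf G)$ for all $h\in H$, then $g$ centralizes $H$: by the identity $[g,hh']=[g,h'][g,h]^{h'}$ the map $h\mapsto[g,h]$ is a homomorphism from $H$ to an abelian group. Let $\bar g$ centralize $L_1$. Then $g$ centralizes $\widehat G_1$, so $\rho_0(g)$ is scalar, and $[g,\mathbf G]\le\ker\rho_0\le Z(\mathbf G)$. Therefore $g\in Z(\mathbf G)$ and $\bar g=1$.

Let $\bar g\in\mathbf N$. The finite group $\bar gL_1\bar g^{-1}$ lies in some $L_j$. Let $i\ge j$. The endomorphism $\sigma_i$ fixes $L_i$ elementwise, and $L_i$ contains $L_1$ and $\bar gL_1\bar g^{-1}$. So $\bar gu\bar g^{-1}=\sigma_i(\bar g)\,u\,\sigma_i(\bar g)^{-1}$ for $u\in L_1$, that is, $\bar g^{-1}\sigma_i(\bar g)\in C_{\overline{\mathbf G}}(L_1)=1$. Hence any finite subset of $\mathbf N$ lies in $\overline{\mathbf G}^{\,\sigma_i}$ for large $i$. For $\bar g\in\overline{\mathbf G}^{\,\sigma_i}$ the element $g^{-1}\sigma_i(g)$ is central, and it is well defined modulo $Z_i=\{z^{-1}\sigma_i(z):z\in Z(\mathbf G)\}$. Since $(gh)^{-1}\sigma_i(gh)=g^{-1}\sigma_i(g)\cdot h^{-1}\sigma_i(h)$,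 we obtain a homomorphism $\overline{\mathbf G}^{\,\sigma_i}\to Z(\mathbf G)/Z_i$. Its kernel is $L_i$, because $g^{-1}\sigma_i(g)=z^{-1}\sigma_i(z)$ means $gz^{-1}\in\widehat G_i$. So $|\overline{\mathbf G}^{\,\sigma_i}:L_i|\le|Z(\mathbf G)|$. Among any $|Z(\mathbf G)|+1$ elements of $\mathbf N$, two therefore lie in the same coset of some $L_i\le L$.

\emph{Conclusion.} Since $C_{\overline{\mathbf G}}(L)=1$, the element $\bar g_x$ is determined by $x$, and $x\mapsto\bar g_x$ is a homomorphism $T\to\mathbf N$. Its composite with the projection to the finite group $\mathbf N/L$ is trivial by Lemma~\ref{lem:div}. So $\bar g_x\in L$ for all $x\in T$, and $T\le\operatorname{Inn}(L)$. \qed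

\section{A normal subgroup that contains every $\mathbb Z/p^\infty$}\label{sec:F}

To apply the last two sections we need simple sections of $G$ that control $G$. In a finite group they come from minimal normal subgroups. In an infinite group these need not exist, but here the minimal condition on a weakly Sylow subgroup produces them, because in a $p'$-reduced group every nontrivial normal subgroup meets that subgroup.

\begin{lemma}\label{lem:minimal}
Let $G$ be a $p'$-reduced LFA group. Every nontrivial normal subgroup $N$ of $G$ contains a minimal normal subgroup of $G$. Each minimal normal subgroup of $G$ is a finite elementary abelian $p$-group or a direct product of finitely many nonabelian simple groups, each with elements of order $p$.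
\end{lemma}

\begin{proof}
Let $S$ be weakly Sylow in $G$. Since $S$ is artinian, among the nontrivial normal subgroups of $G$ contained in $N$ there is one, $N_0$, with $S\cap N_0$ minimal. Let $M$ be generated by the $p$-elements of $N_0$. Then $M\trianglelefteq G$, and $M\ne1$ since $N_0$ is not a $p'$-group. Let $1\ne M'\le M$ with $M'\trianglelefteq G$. By minimality $S\cap M'=S\cap N_0$. Each $p$-element of $N_0$ is conjugate to an element of $S\cap N_0\le M'$, so it lies in $M'$. Hence $M'=M$, and $M$ is minimal normal.

Let $M$ be any minimal normal subgroup. It has elements of order $p$, and $O_{p'}(M)=1$ because this subgroup is normal in $G$. If $M$ is abelian, its elements of order dividing $p$ form a nontrivial characteristic subgroup, which must be $M$; and an artinian elementary abelian group is finite.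

Let $M$ be nonabelian. By the first part applied to $M$, there is a minimal normal subgroup $R$ of $M$. Each $R^g$, $g\in G$, is minimal normal in $M$, and these conjugates generate $M$. Suppose that $R$ is abelian. Then $R$ is a $p$-group by the abelian case applied to $M$, so $M$ is a product of normal $p$-subgroups, hence discrete $p$-toral. Then $Z(M)\ne1$, so $Z(M)=M$, a contradiction. Thus $R$ is nonabelian. By Zorn's lemma there is a maximal family of conjugates of $R$ whose product $D$ is direct. Any conjugate $R'$ of $R$ meets $D\trianglelefteq M$ in $1$ or $R'$, and in the first case $R'$ could be added to the family. So $M=D$. A normal subgroup of a direct factor is normal in $M$, so the factors are simple. They have elements of order $p$ since $O_{p'}(M)=1$. Infinitely many factors would give an infinite elementary abelian $p$-subgroup, against (ii).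
\end{proof}

The simple groups of this lemma do not see the part of $G$ that acts on $O_p(G)$, so we take them in $C_G(O_p(G))$ modulo its intersection with $O_p(G)$.

\begin{proposition}\label{prop:F}
Let $G$ be a $p'$-reduced LFA group, $O=O_p(G)$ and $C=C_G(O)$. There is $F\trianglelefteq G$ with $O\le F\le OC$ such that
\begin{itemize}
\item[(a)] $F/O=L_1\times\dots\times L_m$ with $0\le m<\infty$ and $L_i$ nonabelian simple LFA groups;
\item[(b)] $C_{OC/O}(F/O)=1$;
\item[(c)] every subgroup $T\cong\mathbb Z/p^\infty$ of $G$ is contained in $F$;
\item[(d)] $F$ satisfies \textup{(iii)}.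
\end{itemize}
\end{proposition}

\begin{proof}
Put $Z=C\cap O=Z(O)$. The group $C/Z$ is LFA by Lemma~\ref{lem:quot}.

\emph{$O_p(C/Z)=1$.} Its preimage in $C$ is a normal $p$-subgroup of $G$, so it lies in $O\cap C=Z$.

\emph{$O_{p'}(C/Z)=1$.} Let $Y/Z=O_{p'}(C/Z)$. Then $Y\trianglelefteq G$, and $Z$ is central in $Y$. For finite $Y'\le Y$, the subgroup $Y'\cap Z$ is a central Sylow $p$-subgroup of $Y'$. By the Schur--Zassenhaus theorem it has a complement, and $Y'$ is the direct product of the two; so the $p'$-elements of $Y'$ form a subgroup. Since any two elements of $Y$ lie in such a $Y'$, the $p'$-elements of $Y$ form a subgroup, which is normal in $G$ and hence trivial. So $Y$ is a $p$-group, and $Y=Z$.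

(a) Let $\bar E$ be the product of all minimal normal subgroups of $C/Z$. By Lemma~\ref{lem:minimal} and $O_p(C/Z)=1$, each of them is a direct product of nonabelian simple groups with elements of order $p$, and so has trivial center. Two distinct ones meet trivially and hence commute. So each one meets the product of the others in a subgroup of its center, and the product is direct. Thus $\bar E$ is a direct product of nonabelian simple groups with elements of order $p$, finitely many because $C/Z$ satisfies (ii). As $\bar E$ is characteristic in $C/Z$, its preimage $\tilde E$ in $C$ is normal in $G$. Put $F=O\tilde E$. Under the isomorphism $OC/O\cong C/Z$ the subgroup $F/O$ corresponds to $\bar E$.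

(b) The subgroup $C_{C/Z}(\bar E)$ is normal in $C/Z$ and meets $\bar E$ in $Z(\bar E)=1$. If it were nontrivial, it would contain a minimal normal subgroup of $C/Z$ by Lemma~\ref{lem:minimal}, and that lies in $\bar E$.

(c) We show first that $T$ acts on $O$ by inner automorphisms, so that $T\le OC$, and then that it acts on $F/O$ by inner automorphisms. The group $OT$ is a $p$-group, so it is discrete $p$-toral, and its torus contains both $T$ and the torus $O_0$ of $O$. So $T$ centralizes $O_0$. It acts trivially on the finite group $O/O_0$ by Lemma~\ref{lem:div}. For $t\in T$ and $u\in O$ put $\delta_t(u)=u^{-1}u^t\in O_0$. Then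
\[
\delta_t(uv)=v^{-1}(u^{-1}u^t)v\cdot v^{-1}v^t=\delta_t(u)^v\,\delta_t(v).
\]
For $v\in O_0$ we have $\delta_t(v)=1$ and $\delta_t(u)^v=\delta_t(u)$, so $\delta_t$ is a cocycle on $O/O_0$ with values in $O_0$. Moreover $\delta_{ts}(u)=u^{-1}u^s(u^{-1}u^t)^s=\delta_s(u)\,\delta_t(u)$, as $s$ centralizes $O_0$. So $t\mapsto[\delta_t]$ is a homomorphism $T\to H^1(O/O_0;O_0)$, and it is trivial by Lemmas~\ref{lem:toral}(b) and~\ref{lem:div}. The coboundary of $a\in O_0$ is $u\mapsto(a^{-1})^ua=u^{-1}u^a$. Hence for each $t$ there is $a\in O_0$ with $u^t=u^a$ for all $u\in O$, that is, $ta^{-1}\in C$. So $T\le OC$.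

The group $\bar T=TO/O\le OC/O$ is divisible and acts on $F/O$ by conjugation. It permutes the $L_i$, which are the minimal normal subgroups of $F/O$, and by Lemma~\ref{lem:div} it normalizes each of them. Its image in $\operatorname{Aut}(L_i)$ is divisible abelian, so it lies in $\operatorname{Inn}(L_i)$ by Proposition~\ref{prop:inner}. Given $\bar t\in\bar T$, choose $e_i\in L_i$ acting on $L_i$ as $\bar t$, and put $e=e_1\cdots e_m$. Then $\bar te^{-1}\in C_{OC/O}(F/O)=1$. So $\bar T\le F/O$ and $T\le F$.

(d) Each $L_i$ is finite, or linear by Proposition~\ref{prop:linear}. Let $\mathbb Z/p^\infty\cong T\le F$. By Lemma~\ref{lem:linear} the chain $C_{F/O}(\Omega_j(T)O/O)$ stabilizes, so $C_F(\Omega_j(T))$ stabilizes by Lemma~\ref{lem:lift} applied to $F$ and $N=O$. Lemma~\ref{lem:prufer} gives (iii) for $F$.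
\end{proof}

The hypothesis $O_{p'}(G)=1$ is used in Lemma~\ref{lem:minimal} and in the proof that $O_{p'}(C/Z)=1$, and in no other step of the proof of Theorem~\ref{thm:A}. In Example~\ref{ex:first} we have $C_G(V)=V$, because $T$ acts faithfully on $ke_0$. A normal subgroup meeting $V$ trivially centralizes $V$ and so is trivial. Hence $O_p(G)=1$, all minimal normal subgroups lie in $V$, and $T$ acts on $V$ from the outside: the analogue of (c) fails.

\section{The Frattini argument}\label{sec:A}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $T\cong\mathbb Z/p^\infty$ be a subgroup of $G$ and $T_n=\Omega_n(T)$. By Lemma~\ref{lem:prufer} we must show that $C_G(T_n)$ stabilizes. Let $F$ be as in Proposition~\ref{prop:F}. By Lemma~\ref{lem:split} with $X=F$ it suffices to show that $C_G(T_n)\cap F$ and $F\,C_G(T_n)$ stabilize.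

Since $T\le F$ and $F$ satisfies (iii), the chain $C_G(T_n)\cap F=C_F(T_n)$ stabilizes.

For the second chain the difficulty is that $G/F$ need not be artinian. As in the model case we find a normal subgroup $H$ that lies in every term of the chain and has artinian quotient. By Zorn's lemma there is a maximal $p$-subgroup $S$ of $F$ containing $T$. For $g\in G$, the group $S^g$ is again a maximal $p$-subgroup of $F$. By (F2) and Lemma~\ref{lem:sylow}(c), which applies to $F$ because $F$ satisfies (iii), $S^g=S^f$ for some $f\in F$. So $gf^{-1}\in N_G(S)$, and $G=F\,N_G(S)$. Put $H=F\,C_G(S)$. It is normalized by $N_G(S)$, which normalizes both factors, and by its own subgroup $F$; so $H\trianglelefteq G$. Now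
\[
G/H=N_G(S)H/H\cong N_G(S)/(N_G(S)\cap H)
\]
is a quotient of $N_G(S)/C_G(S)$, which is isomorphic to a torsion subgroup of $\operatorname{Aut}(S)$. By Lemma~\ref{lem:toral}(c), $G/H$ is artinian. As $T_n\le S$, we have $C_G(S)\le C_G(T_n)$, so $H\le F\,C_G(T_n)$ for all $n$. The chain $F\,C_G(T_n)/H$ in $G/H$ stabilizes, and the proof is complete.
\end{proof}

\section{Passage to $G/O_{p'}(G)$}\label{sec:B}

Conjugacy of finite $p$-subgroups modulo a normal $p'$-subgroup lifts, by Sylow's theorem in a finite subgroup. The next lemma serves both for fusion and for centralizers.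

\begin{lemma}\label{lem:coprime}
Let $G$ be locally finite, $K\trianglelefteq G$ a $p'$-subgroup, $\varphi\colon R\to R'$ an isomorphism of finite $p$-subgroups of $G$, and $g\in G$ with $r^gK=\varphi(r)K$ for all $r\in R$. Then there is $x\in K$ with $r^{gx}=\varphi(r)$ for all $r\in R$. In particular $C_{G/K}(RK/K)=C_G(R)K/K$.
\end{lemma}

\begin{proof}
We have $R^gK=R'K$, and this group contains the finite group $X=\langle R^g,R'\rangle$. By Dedekind's law $X=R^g(X\cap K)=R'(X\cap K)$, where $X\cap K$ is a normal $p'$-subgroup of $X$. So $R^g$ and $R'$ are Sylow $p$-subgroups of $X$, and $(R^g)^y=R'$ for some $y\in X$. Writing $y=ux$ with $u\in R^g$ and $x\in X\cap K$, we get $R^{gx}=R'$. For $r\in R$, the elements $r^{gx}$ and $\varphi(r)$ lie in $R'$, and $r^{gx}K=r^gK=\varphi(r)K$. Since $R'\cap K=1$, they are equal. For the last statement take $\varphi=\mathrm{id}_R$: if $gK$ centralizes $RK/K$, then $gx\in C_G(R)$ for some $x\in K$; the other inclusion is immediate.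
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Put $\bar G=G/K$ and $\bar S=SK/K$. The preimage of a normal $p'$-subgroup of $\bar G$ is a normal $p'$-subgroup of $G$, so $\bar G$ is $p'$-reduced. It is LFA by Lemma~\ref{lem:quot}, hence strongly $p$-artinian by Theorem~\ref{thm:A}. Since $S\cap K=1$, the projection restricts to an isomorphism $\pi\colon S\to\bar S$. A finite $p$-subgroup of $\bar G$ is the image of a finite $p$-subgroup of $G$ (Lemma~\ref{lem:quot}), which has a conjugate in $S$. So $\bar S$ is weakly Sylow in $\bar G$.

Let $P,Q\le S$ and let $\varphi\colon P\to Q$ be an injective homomorphism. If $\varphi|_R$ is conjugation by $g\in G$, then $\pi\varphi\pi^{-1}$ is conjugation by $gK$ on $\pi(R)$. Conversely, if $R\le P$ is finite and $\pi\varphi\pi^{-1}$ is conjugation by $gK$ on $\pi(R)$, then $r^gK=\varphi(r)K$ for all $r\in R$, and $\varphi|_R$ is conjugation by an element of $G$ by Lemma~\ref{lem:coprime}. So $\varphi$ is a morphism of $\overline{\mathcal F}_S(G)$ if and only if $\pi\varphi\pi^{-1}$ is a morphism of $\overline{\mathcal F}_{\bar S}(\bar G)$, and $\pi$ is an isomorphism of fusion systems. Hence a system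 realized by an LFA group $G$ is also realized by the strongly $p$-artinian group $\bar G$. The converse implication holds by definition.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}, parts (1) and (2)]
(1) Let $T\cong\mathbb Z/p^\infty$ be a subgroup of $G$ and $T_n=\Omega_n(T)$. By Lemma~\ref{lem:coprime}, $C_G(T_n)K/K=C_{G/K}(T_nK/K)$, and this chain stabilizes since $G/K$ satisfies (iii) by Theorem~\ref{thm:B}. So by Lemma~\ref{lem:split} with $X=K$, the chain $C_G(T_n)$ stabilizes if $C_K(T_n)=C_G(T_n)\cap K$ does, and the converse follows by intersecting with $K$. Now apply Lemma~\ref{lem:prufer}.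

(2) By Theorem~\ref{thm:A}, $G$ satisfies (iii). The first statement is the last part of Lemma~\ref{lem:prufer}, and the third is Lemma~\ref{lem:sylow}(a). By Lemma~\ref{lem:sylow}(c), every weakly Sylow subgroup is a maximal $p$-subgroup, and every maximal $p$-subgroup is conjugate to a fixed weakly Sylow subgroup, hence is weakly Sylow itself.
\end{proof}

\section{Subgroups generated by $p$-elements}\label{sec:second}

It remains to prove the second assertion of Theorem~\ref{thm:C}(3). We construct a $p'$-reduced LFA group $G$ and finite subgroups $R_j$ generated by $p$-elements such that $C_G(R_1)>C_G(R_2)>\cdots$.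

Let $q\ge5$ be a prime with $q\equiv1\pmod p$, and let $\ell_1,\ell_2,\dots$ be distinct odd primes different from $p$. Let $K_j$ be the field with $q^{\ell_1\cdots\ell_j}$ elements and $K_\infty=\bigcup_jK_j$. Then $\operatorname{Gal}(K_\infty/\mathbb F_q)=\varprojlim\mathbb Z/(\ell_1\cdots\ell_j)=\prod_i\mathbb Z/\ell_i$, with torsion subgroup $A=\bigoplus_i\mathbb Z/\ell_i$. Put
\[
L=PSL_2(K_\infty),\qquad R_j=PSL_2(K_j)\le L,\qquad G=L\rtimes A .
\]
The groups $L$ and $R_j$ are simple, since the fields have more than three elements.

\emph{$G$ is an LFA group.} Finitely many elements of $G$ lie in $R_j\rtimes A'$ for some $j$ and some finite $A'\le A$, so $G$ is locally finite. For $m=\ell_1\cdots\ell_j$ we have $|R_j|=q^m(q^{2m}-1)/2$. Here $m$ is prime to $p$ and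
\[
\frac{q^{2m}-1}{q^2-1}=1+q^2+\dots+q^{2(m-1)}\equiv m\pmod p ,
\]
so the $p$-part of $|R_j|$ equals that of $(q^2-1)/2$ for all $j$. Thus the finite $p$-subgroups of $L$ have bounded order, and every $p$-subgroup of $L$ is finite. As $A$ is a $p'$-group, every $p$-subgroup of $G$ lies in $L$. The number $(q^2-1)/2$ is divisible by $p$ (for $p=2$ because $8$ divides $q^2-1$), so each $R_j$ has elements of order $p$.

\emph{$C_G(L)=1$.} Let $ga$ centralize $L$, with $g\in L$ and $a\in A$. Since $a$ fixes $PSL_2(\mathbb F_q)$ elementwise, $g$ centralizes $PSL_2(\mathbb F_q)$. Let $\tilde g\in SL_2(K_\infty)$ represent $g$. Then $h\mapsto[\tilde g,h]$ is a homomorphism from the perfect group $SL_2(\mathbb F_q)$ to $\{\pm1\}$, so $\tilde g$ commutes with $SL_2(\mathbb F_q)$. A matrix commuting with $1+E_{12}$ has the form $\alpha+\beta E_{12}$, and it commutes with $1+E_{21}$ only if $\beta=0$. So $\tilde g$ is scalar and $g=1$. Then $a$ fixes the image of $1+tE_{12}$ for all $t\in K_\infty$, so $a(t)=t$ and $a=1$.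

\emph{$G$ is $p'$-reduced.} A normal $p'$-subgroup meets the simple group $L$, which is not a $p'$-group, trivially. So it centralizes $L$ and is trivial.

\emph{The chain.} The $p$-elements of $R_j$ generate a nontrivial normal subgroup, which is $R_j$. An element $a\in A$ centralizes $R_j$ if and only if it fixes $K_j$ elementwise, as one sees on the elements $1+tE_{12}$ with $t\in K_j$. So $C_G(R_j)\cap A=\bigoplus_{i>j}\mathbb Z/\ell_i$. This chain is strictly descending, hence so is the descending chain $C_G(R_j)$. This completes the proof of Theorem~\ref{thm:C}. \qed

\begin{remark}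
The example marks the limits of two earlier steps. Since $C_G(L)=1$, no nontrivial element of $A$ acts on $L$ as an inner automorphism, so ``divisible'' cannot be weakened to ``infinite torsion'' in Proposition~\ref{prop:inner}. Also every nontrivial normal subgroup of $G$ contains $L$, so $O_p(G)=1$ and the subgroup constructed in Proposition~\ref{prop:F} is $F=L$. The quotient $G/F\cong A$ is not artinian. The Frattini argument overcomes this because the $p$-subgroups $T_n$ all lie in one discrete $p$-toral group $S$; the groups $R_j$ do not.
\end{remark}

\begin{thebibliography}{9}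

\bibitem{Belyaev} Belyaev, 1984.

\bibitem{Borovik} Borovik, \emph{Sib. Math. J.} 24 (1983).

\bibitem{BLO} Carles Broto, Ran Levi, Bob Oliver, \emph{Realizability of fusion systems by discrete groups: II}, arXiv:2505.16375 (2025).

\bibitem{GLS} Gorenstein, Lyons, Solomon, \emph{The Classification of the Finite Simple Groups, No.~3}.

\bibitem{HS} Hartley, Shute, \emph{Quart. J. Math.} 35 (1984).

\bibitem{St63} Steinberg, \emph{Nagoya Math. J.} 22 (1963).

\bibitem{St68} Steinberg, \emph{Mem. AMS} 80 (1968).

\bibitem{Thomas} Thomas, \emph{Arch. Math.} 41 (1983).

\end{thebibliography}
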